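\title{The saturation number of $K_3\cup P_k$ compared with that of the family $\{K_3,P_k\}$}

\begin{abstract}
Let $K_3$ be the triangle, $P_k$ the path on $k$ vertices, and $K_3\cup P_k$ their disjoint union. For $k\ge 10$ we prove that $\mathrm{sat}(n,\{K_3,P_k\})=n-\lfloor n/t\rfloor$ for an explicit number $t=t(k)$ and all $n\ge t$, and that for all large $n$ the difference $\mathrm{sat}(n,K_3\cup P_k)-\mathrm{sat}(n,\{K_3,P_k\})$ lies in $\{2,3,4,5\}$, and in $\{2,3,4\}$ when $k\ge 14$. In particular the difference is not $6$, which answers a question of Zhang, Cui, Hu, Yue and Ji in the negative. The upper bound comes from a graph with three triangles in a row, through all of which every copy of $P_k$ must pass.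
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple; $|G|$ and $e(G)$ are the numbers of vertices and edges of $G$. Let $\mathcal{F}$ be a family of graphs. A graph $G$ is \emph{$\mathcal{F}$-free} if it contains no member of $\mathcal{F}$ as a subgraph, and \emph{$\mathcal{F}$-saturated} if it is $\mathcal{F}$-free and $G+e$ contains a member of $\mathcal{F}$ for every nonedge $e$ of $G$. The \emph{saturation number}
\[
\mathrm{sat}(n,\mathcal{F})=\min\{e(G): G \text{ is } \mathcal{F}\text{-saturated and } |G|=n\}
\]
measures how early the process of adding edges without creating a member of $\mathcal{F}$ can get stuck. We write $\mathrm{sat}(n,F)$ for $\mathrm{sat}(n,\{F\})$. For example, $\mathrm{sat}(n,K_3)=n-1$: an edge between two components lies in no triangle, so a $K_3$-saturated graph is connected, and the star is $K_3$-saturated.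

Let $P_k$ be the path on $k$ vertices. There are two ways to forbid a triangle and a path together. One can forbid each of them, which gives the two-member family $\mathcal{F}_k=\{K_3,P_k\}$, or one can forbid only their disjoint union, the single graph $K_3\cup P_k$. Put
\[
s(n)=\mathrm{sat}(n,\{K_3,P_k\}),\qquad S(n)=\mathrm{sat}(n,K_3\cup P_k).
\]
The two numbers are closely related. Suppose that one component $C$ of a graph contains a triangle and a $P_k$, but no disjoint pair of them, and let $H$ be the rest of the graph. A new edge inside $H$ that creates a triangle or a $P_k$ is completed to $K_3\cup P_k$ by the other graph, found in $C$; so on $H$ the condition is exactly $\mathcal{F}_k$-saturation. One therefore expects $S(n)-s(n)$ to stay bounded as $n$ grows. The following question was posed by Zhang, Cui, Hu, Yue and Ji \cite{ZCHYJ}.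

\begin{quote}
\emph{For $k\ge 10$ and $n$ sufficiently large in terms of $k$, is $\mathrm{sat}(n,K_3\cup P_k)=6+\mathrm{sat}(n,\{K_3,P_k\})$?}
\end{quote}

The answer is no, for every $k\ge10$ and every large $n$. Throughout the paper $k\ge 10$ is fixed, $m=\lfloor k/2\rfloor\ge5$, and
\[
t=\begin{cases}9\cdot 2^{m-4}+2,&k=2m,\\ 12\cdot2^{m-4}+4,&k=2m+1,\end{cases}\qquad
c=\begin{cases}12\cdot2^{m-4}+20+\omega,&k=2m,\\ 18\cdot 2^{m-4}+20+\omega,&k=2m+1,\end{cases}
\]
where $\omega=11$ if $m=5$ and $\omega=3\cdot2^{m-4}+7$ if $m\ge6$.

\begin{theorem}\label{thm:family}
For all $n\ge t$ we have $s(n)=n-\lfloor n/t\rfloor$.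
\end{theorem}

\begin{theorem}\label{thm:upper}
For all $n\ge c+t$ we have
\[
S(n)\le s(n)+2+\lfloor n/t\rfloor-\lfloor (n-c)/t\rfloor .
\]
Moreover $c<3t$, so $S(n)\le s(n)+5$ for every $k\ge10$. If $k\ge14$, then $t<c<2t$, so $S(n)\le s(n)+4$, and $S(n)\le s(n)+3$ whenever $n \bmod t\ge c-t$.
\end{theorem}

\begin{theorem}\label{thm:lower}
For all sufficiently large $n$ we have
\[
S(n)\ge s(n)+2+\lfloor n/t\rfloor-\lfloor (n-k)/t\rfloor .
\]
Hence $S(n)\ge s(n)+2$, and $S(n)\ge s(n)+3$ if $n\bmod t<k$.
\end{theorem}

Theorem~\ref{thm:upper} answers the question. Together, Theorems~\ref{thm:upper} and~\ref{thm:lower} place $S(n)-s(n)$ in $\{2,3,4,5\}$ for all large $n$, and in $\{2,3,4\}$ when $k\ge14$. We do not determine $S(n)$ exactly.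

The shape of these bounds has a simple explanation. A graph with $q$ tree components has at least $n-q$ edges, so a sparse $\mathcal{F}_k$-saturated graph is a forest with many small trees. The number $t$ is the order of the smallest tree that can be used, and it is exponential in $k$ because saturation forces the tree to branch at almost every level (Sections~\ref{sec:large} and~\ref{sec:standard}). Now let $C$ be a connected graph with \emph{cyclomatic number} $\beta(C)=e(C)-|C|+1$, and let $H$ be an $\mathcal{F}_k$-saturated graph with $n-|C|\ge t$ vertices and $s(n-|C|)$ edges. By Theorem~\ref{thm:family},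
\begin{equation}\label{eq:price}
e(C\cup H)-s(n)=\bigl(\beta(C)-1\bigr)+\bigl(\lfloor n/t\rfloor-\lfloor (n-|C|)/t\rfloor\bigr).
\end{equation}
The component $C$, which we call the \emph{core}, is thus paid for twice: once for its cycles, and once for the trees that it displaces. Section~\ref{sec:lower} shows that for large $n$ an extremal graph consists of a core and an $\mathcal{F}_k$-saturated graph, and that $\beta(C)\ge3$; this is the summand $2$ in both bounds. The value $6$ would be correct if, say, every core with $\beta(C)=3$ had to displace four trees. In Section~\ref{sec:upper} we build a core with $\beta(C)=3$ and $|C|=c<3t$, which displaces at most three. For $k=10$ we have $t=20$ and $c=55$; for $n=100$ the extremal forest of Theorem~\ref{thm:family} has five trees and $95$ edges, while the core ($57$ edges) together with two trees on the other $45$ vertices ($43$ edges) has $100=95+5$ edges.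

\section{Paths in trees}\label{sec:trees}

The \emph{order} of a path is its number of vertices. The \emph{reach} $\rho_G(v)$ of a vertex $v$ of $G$ is the largest order of a path of $G$ that starts at $v$. If $u$ and $v$ lie in different components of $G$, then the edge $uv$ lies on no cycle of $G+uv$, and the longest path of $G+uv$ through $uv$ has order $\rho_G(u)+\rho_G(v)$. We use this fact often and without comment.

Let $T$ be a tree whose longest path $Q$ has order $d$, and write $d=2\mu-1$ or $d=2\mu$. If $d$ is odd, the middle vertex $r$ of $Q$ is \emph{central}. If $d$ is even, both ends of the middle edge $r_1r_2$ of $Q$ are \emph{central}, and the two components of $T-r_1r_2$ are the \emph{sides} of $T$. The \emph{depth} of a vertex is its distance to the nearest central vertex. A noncentral vertex $x$ has a unique neighbor $y$ of smaller depth; $y$ is the \emph{parent} of $x$, and $x$ is a \emph{child} of $y$. For even $d$ we also call $r_2$ the parent of $r_1$ and $r_1$ the parent of $r_2$, but a central vertex is never called a child. So the only vertex without a parent is $r$, for odd $d$. A path goes \emph{down} if each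 vertex after the first is a child of the previous one. The \emph{height} $h(x)$ is the largest order of a path going down from $x$, and $T_x$ is the subtree formed by $x$ and its descendants.

Central vertices have height $\mu$. Indeed, $Q$ shows that the height is at least $\mu$, and a downward path of order greater than $\mu$ from a central vertex could be joined to a half of $Q$ that it avoids to form a path of order greater than $d$. The path $Q$ also shows that, if $\mu\ge2$, then $r$ has at least two children of height $\mu-1$ for odd $d$, and each $r_i$ has a child of height $\mu-1$ for even $d$.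

A child has smaller height than its parent, so the \emph{defect}
\[
\delta(x)=\mu-\mathrm{depth}(x)-h(x)
\]
is nonnegative. Central vertices have defect $0$; a child of $x$ of height $h(x)-1$ has defect $\delta(x)$, and a child of height $h(x)-2$ has defect $\delta(x)+1$. For a vertex $x$ with parent $y$, let $L(x)$ be the largest order of a path that starts at $y$ and avoids $x$. The longest path through the edge $xy$ has order $h(x)+L(x)$, and part (ii) of the next lemma says that the defect is the amount by which this path falls short of $d$.

\begin{lemma}\label{lem:basic}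
Let $T$ be a tree whose longest path has order $d$.
\begin{enumerate}
\item[(i)] $\min_v \rho_T(v)=\lfloor d/2\rfloor+1$.
\item[(ii)] If $x$ has a parent, then $L(x)=d-h(x)-\delta(x)$ and $L(x)\ge h(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Walk from $v$ to the nearest vertex of $Q$ and then along $Q$ to its farther end; the second part alone has at least $\lfloor d/2\rfloor+1$ vertices. For $d=2\mu-1$ every path from $r$ goes down, so $\rho_T(r)=\mu$. For $d=2\mu$ a path from $r_1$ goes down or crosses the central edge and then goes down, so $\rho_T(r_1)=\mu+1$. Both values equal $\lfloor d/2\rfloor+1$.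

(ii) Let $j$ be the depth of $x$ and $y$ its parent. The formula says that $L(x)=d-\mu+j$. If $x$ is central, then $d=2\mu$, $j=0$ and $L(x)=h(y)=\mu$. Let $x$ be noncentral. A path from $y$ that avoids $x$ and does not cross a central edge climbs to a vertex of some depth $i\le j-1$, using $j-i$ vertices, and then descends through a child of height at most $\mu-1-i$; its order is at most $j+\mu-1-2i$. For $d=2\mu-1$ the largest value $j+\mu-1$ is attained, because $r$ has a child of height $\mu-1$ whose subtree does not contain $x$. For $d=2\mu$ the path can instead climb to the central vertex on its side and cross the central edge, which gives exactly $j+\mu$ at best. Finally $L(x)=d-\mu+j\ge\mu\ge h(x)$, since $j\ge1$ whenever $d$ is odd.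
\end{proof}

Since $\lfloor (k-1)/2\rfloor+1=\lceil k/2\rceil$, part (i) has two consequences:
\begin{align}
&\text{a $P_k$-free tree has a vertex of reach at most $\lceil k/2\rceil$;}\label{eq:reachup}\\
&\text{in a tree with longest path of order $k-1$, all reaches are at least $\lceil k/2\rceil$.}\label{eq:reachdown}
\end{align}

To decide whether a new edge creates a $P_k$ in a tree we need the longest path through that edge. There are only a few candidates.

\begin{lemma}[Cycle principle]\label{lem:cycle}
Let $x_0x_1\dots x_s$ be a path in a tree $T$, $s\ge2$, and let $\ell_{x_i}$ be the reach of $x_i$ in the component of $T-\{x_0x_1,\dots,x_{s-1}x_s\}$ that contains it. The largest order of a path of $T+x_0x_s$ through $x_0x_s$ is the maximum, over all arcs of the cycle $x_0x_1\dots x_sx_0$ that contain the edge $x_0x_s$, of $\ell_a+\ell_b+i$, where $a,b$ are the ends of the arc and $i$ is the number of its inner vertices.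
\end{lemma}

\begin{proof}
The graph $T+x_0x_s$ is the cycle with a tree hanging at each $x_i$. A path that leaves the cycle enters such a tree and cannot return, so it meets the cycle in an arc and can be extended only in the trees hanging at the two ends of the arc. Longest extensions give the stated value.
\end{proof}

\section{Saturated trees are large}\label{sec:large}

In an $\mathcal{F}_k$-saturated tree a nonedge at distance $2$ creates a triangle and imposes no condition. A nonedge at distance at least $3$ creates no triangle and must create a $P_k$. The most restrictive nonedges are those at distance exactly $3$, where the cycle is shortest.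

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \s in {0,3}{
  \draw (4,0)--(1.25+\s,-1)--(0.5+\s,-2)--(0+\s,-3)--(0+\s,-4);
  \draw (0.5+\s,-2)--(1+\s,-3);
  \draw (1.25+\s,-1)--(2+\s,-2)--(2+\s,-3);
  \foreach \px/\py in {1.25/-1,0.5/-2,2/-2,0/-3,1/-3,2/-3,0/-4}
    \fill (\px+\s,\py) circle (2.2pt);
}
\draw (4,0)--(6.5,-1)--(6,-2)--(6,-3);
\draw (6.5,-1)--(7,-2)--(7,-3);
\foreach \px/\py in {4/0,6.5/-1,6/-2,7/-2,6/-3,7/-3}
  \fill (\px,\py) circle (2.2pt);
\draw[dashed] (0,-3) .. controls (-1.2,-1) and (0.5,0.3) .. (4,0);
\node[above] at (4,0) {$r$};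
\node[left] at (1.2,-0.9) {$x$};
\node[right] at (0.55,-2) {$p$};
\node[right] at (2,-2) {$q$};
\node[right] at (0,-3.1) {$v$};
\end{tikzpicture}
\caption{The tree $T_{10}$ on $20$ vertices. Its longest path has $9$ vertices. Adding the dashed edge $vr$ creates a path on $10$ vertices: the leaf below $q$, then $q,x,p,v,r$, then four vertices down the middle branch.}\label{fig:T10}
\end{figure}

\begin{example}\label{ex:branch}
Let $k=10$ and let $T_{10}$ be the tree of Figure~\ref{fig:T10}. Add the edge $vr$. The cycle is $v,p,x,r$, and $\ell_v=2$, $\ell_p=2$, $\ell_x=3$, $\ell_r=5$. The six arcs that contain $vr$ are $vr$, $pvr$, $vrx$, $vrxp$, $pvrx$, $xpvr$, and Lemma~\ref{lem:cycle} gives them the values $7,8,6,6,7,10$. Only the last arc reaches $10$. It keeps the long path at $r$, runs through $v,p,x$ in the reverse direction, and leaves $x$ through its \emph{second} child $q$. If the leaf below $q$ is deleted, then $\ell_x=2$, the last value drops to $9$, and the tree is no longer saturated.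
\end{example}

The example is typical: a tall vertex needs a second child almost as tall as the first.

\begin{lemma}[Branching]\label{lem:branch}
Let $T$ be an $\mathcal{F}_k$-saturated tree and $xy$ an edge of $T$. Root the component of $T-xy$ containing $x$ at $x$, and measure heights in this rooted tree. Let $h$ be the height of $x$, and let $L$ be the reach of $y$ in the other component. Suppose that $3\le h\le L+1$. Let $p$ be a child of $x$ of height $h-1$, and let $b$ be the largest height of another child of $x$ (with $b=0$ if there is none). Then $b\ge k-3-L$.
\end{lemma}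

\begin{proof}
Let $v$ be a child of $p$ of height $h-2\ge1$. The vertices $v$ and $y$ are at distance $3$, so $T+vy$ contains a $P_k$ through $vy$. On the cycle $v,p,x,y$ we have $\ell_v=h-2$, $\ell_p\le h-1$, $\ell_x=1+b\le h$ and $\ell_y=L$. The arcs containing $vy$ have values at most
\[
\begin{array}{c|c|c|c|c|c}
vy & pvy & vyx & vyxp & pvyx & xpvy\\ \hline
h+L-2 & h+L & 2h-1 & 2h-1 & h+b+2 & L+b+3
\end{array}
\]
Since $T$ has a path of order $h+L$ through $xy$, we have $h+L<k$, and $h\le L+1$ gives $2h-1\le h+L$. So the first four arcs do not reach $k$. The fifth bound is at most the sixth, again by $h\le L+1$. Hence $L+b+3\ge k$.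
\end{proof}

The hypothesis $h\le L+1$ says that the longer part of the tree lies behind $y$; this is why the tree is viewed from its central vertices.

\begin{lemma}\label{lem:abc}
Let $T$ be an $\mathcal{F}_k$-saturated tree whose longest path has order $d=k-1-\varepsilon$, where $\varepsilon\ge0$, and suppose that $\mu\ge3$.
\begin{enumerate}
\item[(a)] If $x$ has a parent and $h=h(x)\ge3$, then $x$ has distinct children $p,q$ with $h(p)=h-1$ and $h(q)\ge h-2+\delta(x)+\varepsilon$. In particular $\delta(x)+\varepsilon\le1$.
\item[(b)] If $d$ is odd, then $r$ has two children of height $\mu-1$ and a third child of height at least $\mu-2+\varepsilon$.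
\item[(c)] If $d$ is even and $\varepsilon=0$, then $r_1$ or $r_2$ has two children of height $\mu-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:branch} with $y$ the parent of $x$. By Lemma~\ref{lem:basic}(ii), $L=L(x)=k-1-\varepsilon-h-\delta(x)\ge h$, so $b\ge h-2+\delta(x)+\varepsilon\ge1$. The last claim follows from $b\le h-1$.

(b) Let $w_1,w_2$ be children of $r$ of height $\mu-1$. Apply Lemma~\ref{lem:branch} with $x=r$, $y=w_2$, $p=w_1$, so that $h=\mu$ and $L=\mu-1$. As $k=2\mu+\varepsilon$, we get $b\ge \mu-2+\varepsilon\ge1$.

(c) Here $k=2\mu+1$. Let $p_i$ be a child of $r_i$ of height $\mu-1$, let $b_i$ be the largest height of another child of $r_i$, and suppose that $b_1,b_2\le\mu-2$. Add the edge $p_1p_2$, whose ends are at distance $3$. On the cycle $p_1,r_1,r_2,p_2$ we have $\ell_{p_i}=\mu-1$ and $\ell_{r_i}=1+b_i\le\mu-1$. Every arc has two ends and at most two inner vertices, so its value is at most $2(\mu-1)+2=2\mu<k$, a contradiction.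
\end{proof}

Part (a) is a recursion for the smallest possible subtree below a vertex, and it depends on whether $\delta(x)+\varepsilon$ is $0$ or $1$. The rooted trees that meet the recursion with equality will also be the building blocks of our constructions. Let $\Phi_1=\Delta_1=K_1$ and $\Phi_2=\Delta_2=K_2$, rooted at a vertex. For $h\ge3$ take a new root and join it to the roots of
\[
\Delta_{h-1},\Delta_{h-1}\ \text{ to get }\Delta_h;\qquad \Phi_{h-1},\Delta_{h-2}\ \text{ to get }\Phi_h;\qquad \Phi_{h-1},\Phi_{h-1}\ \text{ to get }\Psi_h .
\]
Each of these trees has height $h$. In Figure~\ref{fig:T10} the three subtrees below $r$ are $\Phi_4,\Phi_4,\Delta_3$. Put $f_0(h)=|\Phi_h|$ and $f_1(h)=|\Delta_h|$. Then $f_0(h)=f_1(h)=h$ for $h\le2$, and for $h\ge3$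
\begin{equation}\label{eq:rec}
f_1(h)=1+2f_1(h-1),\qquad f_0(h)=1+f_0(h-1)+f_1(h-2).
\end{equation}
Induction on $h$ gives
\begin{equation}\label{eq:closed}
f_1(h)=3\cdot2^{h-2}-1\quad(h\ge2),\qquad f_0(h)=3\cdot2^{h-3}+1\quad(h\ge3):
\end{equation}
the starting values are $f_1(2)=2$ and $f_0(3)=1+2+1=4$, and the steps are $1+2(3\cdot2^{h-3}-1)=3\cdot2^{h-2}-1$ and $1+(3\cdot2^{h-4}+1)+(3\cdot2^{h-4}-1)=3\cdot2^{h-3}+1$. In particular
\begin{equation}\label{eq:compare}
f_1(h-2)\le f_0(h-1)\qquad(h\ge3),
\end{equation}
which reads $1\le2$ for $h=3$ and $3\cdot2^{h-4}-1\le3\cdot2^{h-4}+1$ for $h\ge4$. The number $t$ satisfies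
\begin{equation}\label{eq:t}
t=\begin{cases}1+2f_0(m-1)+f_1(m-2),&k=2m,\\ f_0(m)+1+2f_0(m-1),&k=2m+1,\end{cases}
\end{equation}
because $1+2(3\cdot2^{m-4}+1)+(3\cdot2^{m-4}-1)=9\cdot2^{m-4}+2$ and $(6\cdot2^{m-4}+1)+1+2(3\cdot2^{m-4}+1)=12\cdot2^{m-4}+4$.

Not every $\mathcal{F}_k$-saturated tree is large: a star is one. What excludes small trees is a lower bound on the reach, and Lemma~\ref{lem:count} will show that this bound holds as soon as the graph has two tree components. The second sentence of the next proposition is needed only in Section~\ref{sec:lower}.

\begin{proposition}\label{prop:size}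
Let $T$ be an $\mathcal{F}_k$-saturated tree with $\rho_T(v)\ge m$ for all $v$. Then $|T|\ge t$. If moreover every noncentral vertex of height $2$ has at least two children, then $|T|\ge t+1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:basic}(i), $\lfloor d/2\rfloor+1\ge m$, so $2m-2\le d\le k-1$ and $\mu\ge m-1\ge4$. Write $d=k-1-\varepsilon$. A child of height $\mu-1\ge3$ of a central vertex satisfies the hypothesis of Lemma~\ref{lem:abc}(a), so $\varepsilon\le1$. Put $\eta(x)=\delta(x)+\varepsilon$.

We claim that every vertex $x$ with a parent and with $h=h(x)\ge3$ has $\eta(x)\in\{0,1\}$ and $|T_x|\ge f_{\eta(x)}(h)$. For $h\le2$ we use the bound $|T_x|\ge h=f_0(h)=f_1(h)$, valid for every value of $\eta$. Let $h\ge3$, take $p,q$ as in Lemma~\ref{lem:abc}(a), and argue by induction on $h$. If $\eta(x)=1$, then $p$ and $q$ have height $h-1$ and $\eta=1$, so $|T_x|\ge1+2f_1(h-1)=f_1(h)$. If $\eta(x)=0$, then $p$ has height $h-1$ and $\eta=0$, while $q$ has either height $h-1$ and $\eta=0$, or height $h-2$ and $\eta=1$. By \eqref{eq:compare}, $|T_q|\ge f_1(h-2)$ in both cases, and $|T_x|\ge1+f_0(h-1)+f_1(h-2)=f_0(h)$.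

Four cases remain.

\emph{$k=2m$, $d=2m-1$} ($\varepsilon=0$, $\mu=m$). By Lemma~\ref{lem:abc}(b), $r$ has two children of height $m-1$ with $\eta=0$ and a third one that has height $m-1$ and $\eta=0$, or height $m-2$ and $\eta=1$. By \eqref{eq:compare} and \eqref{eq:t}, $|T|\ge 1+2f_0(m-1)+f_1(m-2)=t$.

\emph{$k=2m+1$, $d=2m$} ($\varepsilon=0$, $\mu=m$). By Lemma~\ref{lem:abc}(c), one central vertex has two children of height $m-1$, so its side has at least $1+2f_0(m-1)$ vertices. The other side has at least $f_0(m)$ vertices by the claim. So $|T|\ge t$ by \eqref{eq:t}.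

\emph{$k=2m$, $d=2m-2$} ($\varepsilon=1$, $\mu=m-1$). Both central vertices have $\eta=1$, so $|T|\ge2f_1(m-1)=12\cdot2^{m-4}-2$. This is at least $t$ exactly when $3\cdot2^{m-4}\ge4$, that is, when $m\ge5$. Here the hypothesis $k\ge10$ enters: for $m=4$ the bound is $10$, while the formula for $t$ gives $11$.

\emph{$k=2m+1$, $d=2m-1$} ($\varepsilon=1$, $\mu=m$). By Lemma~\ref{lem:abc}(b), $r$ has three children of height $m-1$, each with $\eta=1$. So $|T|\ge1+3f_1(m-1)=18\cdot2^{m-4}-2\ge t$, as $6\cdot2^{m-4}\ge6$.

Under the additional hypothesis, $|T_x|\ge3=f_0(2)+1=f_1(2)+1$ for every vertex of height $2$; such a vertex is noncentral because $\mu\ge4$. Each step of the induction counts the subtree of the child $p$, of height $h-1\ge2$, so the bound of the claim improves by $1$ for all $h\ge2$. Each of the four final counts contains such a bound, so $|T|\ge t+1$.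
\end{proof}

\begin{lemma}\label{lem:count}
An $\mathcal{F}_k$-saturated graph on $N\ge1$ vertices has at most $\max(1,\lfloor N/t\rfloor)$ tree components, and hence at least $N-\max(1,\lfloor N/t\rfloor)$ edges.
\end{lemma}

\begin{proof}
Let $q$ be the number of tree components. Every other component has at least as many edges as vertices, so the graph has at least $N-q$ edges. Let $q\ge2$, let $T,T'$ be two tree components, and let $u\in T$, $u'\in T'$ have minimum reach. The edge $uu'$ creates no triangle, so it creates a $P_k$, and $\rho_T(u)+\rho_{T'}(u')\ge k$. By \eqref{eq:reachup}, $\rho_T(u)\ge k-\lceil k/2\rceil=m$. The tree $T$ is itself $\mathcal{F}_k$-saturated, since a triangle or a path through a new edge of $T$ is connected and lies in $T$ plus that edge. By Proposition~\ref{prop:size} every tree component has at least $t$ vertices, and $qt\le N$.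
\end{proof}

\section{Standard trees and the value of $\mathrm{sat}(n,\{K_3,P_k\})$}\label{sec:standard}

For $\varepsilon=0$ the necessary conditions of Lemma~\ref{lem:abc}, which came from nonedges at distance $3$, turn out to suffice for nonedges at all distances. We restrict to trees with the smallest number of children at tall vertices. A tree whose longest path has order $k-1$ has $\mu=m$; it has one central vertex $r$ if $k$ is even and a central edge $r_1r_2$ if $k$ is odd.

\begin{definition}\label{def:standard}
A tree whose longest path has order $k-1$ is \emph{standard} if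
\begin{enumerate}
\item[(S1)] every vertex $x$ that has a parent and height $h(x)\ge3$ has exactly two children, one of height $h(x)-1$ and the other of height at least $h(x)-2+\delta(x)$;
\item[(S2)] for even $k$, the vertex $r$ has exactly three children, two of height $m-1$ and the third of height at least $m-2$; for odd $k$, both children of $r_1$ or both children of $r_2$ have height $m-1$.
\end{enumerate}
A vertex $w$ of a standard tree is \emph{full} if $\delta(w)=0$, $h(w)\ge3$, and all children of $w$ have height $h(w)-1$.
\end{definition}

From (S1), for every vertex $x$ with a parent and $h(x)\ge3$,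
\begin{equation}\label{eq:children}
\delta(x)\le1,\quad\text{and each child of $x$ has height at least } h(x)-2+\delta(x).
\end{equation}
Full vertices play no role in Theorem~\ref{thm:family}. They are needed in Section~\ref{sec:upper}, where some nonedges at distance $2$ have to create a $P_k$ as well.

\begin{lemma}\label{lem:standard}
Let $T$ be a standard tree and $u,v$ nonadjacent vertices. Then $T+uv$ contains $P_k$ if
\begin{enumerate}
\item[(i)] $u$ and $v$ are at distance at least $3$, or
\item[(ii)] $u$ and $v$ are at distance $2$ and their common neighbor $w$ is full.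
\end{enumerate}
\end{lemma}

\begin{proof}
Let $u=x_0,x_1,\dots,x_s=v$ be the path of $T$ from $u$ to $v$. As in Example~\ref{ex:branch}, we run around the whole cycle, omit one of its edges, and extend the path at both ends. If the path from $u$ to $v$ does not contain a central edge, it has a unique vertex of smallest depth; this vertex is an end (Case A, after exchanging $u$ and $v$ if necessary) or an inner vertex (Case B). If it contains the central edge, then one of $u,v$ is central (Case A again) or neither is (Case C).

\emph{Case A: $v$ is the parent of $g=x_{s-1}$, and $x_{s-1},\dots,x_0$ goes down.} Let $h=h(g)\ge s$ and $\delta=\delta(g)$, and let $b$ be the largest height of a child of $g$ other than $x_{s-2}$. Come up through that child to $g$, go down to $u$, jump to $v$, and continue along a path of order $L(g)$ that avoids $g$. By Lemma~\ref{lem:basic}(ii) the order is $b+s+L(g)=b+s+k-1-h-\delta$. If $s\ge3$, then $h\ge3$ and $b\ge h-2+\delta$ by \eqref{eq:children}, so the order is at least $k-3+s\ge k$. If $s=2$ and $g=w$ is full, then $\delta=0$ and $b=h-1$, so the order is $k$.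

\emph{Case B: $g=x_{p-1}$ and $g'=x_{p+1}$ are children of $\tau=x_p$ for some $0<p<s$.} Let $h=h(\tau)$ and $\delta=\delta(\tau)$. We have $h\ge3$: for $s\ge3$ because $u$ or $v$ is at least two levels below $\tau$, and for $s=2$ because $\tau=w$ is full. Let $L'$ be the largest order of a path $R$ that ends at $\tau$ and avoids $g$ and $g'$. We claim that
\begin{equation}\label{eq:Lprime}
L'\ge k-h-1,\qquad L'+\min\{h(g),h(g')\}\ge k-2,
\end{equation}
and that $L'\ge k-h$ if $\tau$ is full. If $\tau$ has a parent, then $L'\ge1+L(\tau)=k-h-\delta$, and the claims follow from \eqref{eq:children}. Otherwise $k=2m$, $\tau=r$, $h=m$, and $L'=1+h(g'')$, where $g''$ is the third child of $r$. By (S2), $h(g'')\ge m-2$, with $h(g'')=m-1$ if $r$ is full, and any two children of $r$ have heights summing to at least $2m-3$. The claims follow again.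

If $s=2$, then $\tau$ is full and $h(v)=h-1$. The path $R$, then $u$, then $v$ and down from $v$, has order $L'+1+h(v)\ge(k-h)+h=k$.

Let $s\ge3$ and suppose that $u$ or $v$ is a child of $\tau$, say $v=g'$ and $p\ge2$. Follow $R$ to $\tau$, go down to $u$, jump to $v$ and go down from $v$. By \eqref{eq:Lprime} the order is $L'+p+h(g')\ge k-2+p\ge k$.

Finally let $p\ge2$ and $s-p\ge2$, so that $s\ge4$. By (S1) and (S2) at most one child of $\tau$ has height below $h-1$, so we may assume that $h(g')=h-1$. Let $b'$ be the largest height of a child of $g'$ other than $x_{p+2}$ (with $b'=0$ if there is none). Then $b'\ge h-3$, by \eqref{eq:children} if $h-1\ge3$ and trivially if $h=3$. Follow $R$ to $\tau$, go down to $u$, jump to $v$, climb to $g'$, and descend through its other child. The order is $L'+s+b'\ge(k-h-1)+4+(h-3)=k$.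

\emph{Case C: $k=2m+1$, $u$ is a descendant of $r_1$ and $v$ a descendant of $r_2$, both noncentral.} Here $s\ge3$. Let $b_i$ be the height of the child of $r_i$ that is not on the path from $u$ to $v$; by \eqref{eq:children}, $b_i\ge m-2$. Come up through this child to $r_1$, go down to $u$, jump to $v$, climb to $r_2$, and descend through its other child. The order is $b_1+(s+1)+b_2$. By (S2) one of $b_1,b_2$ equals $m-1$, so the order is at least $(2m-3)+4=k$.
\end{proof}

We now define the extremal tree $T_k$. For even $k$, join a vertex $r$ to the roots of $\Phi_{m-1}$, $\Phi_{m-1}$ and $\Delta_{m-2}$. For odd $k$, join the root $r_1$ of $\Phi_m$ to the root $r_2$ of $\Psi_m$. By \eqref{eq:t}, $|T_k|=t$.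

The tree $T_k$ is standard. In a rooted tree of height $h$ every path has order at most $2h-1$, since it consists of two downward paths from its top vertex. For even $k$, rooting $T_k$ at $r$ shows that the longest path has order $2m-1$ and middle vertex $r$. For odd $k$, a path that avoids $r_1r_2$ has order at most $2m-1$, and the longest path through $r_1r_2$ has order $2m$, with $r_1r_2$ in the middle. Condition (S2) holds by construction. For (S1), a vertex with a parent and height $h\ge3$ is the root of a copy of $\Phi_h$, $\Psi_h$ or $\Delta_h$ in the recursive construction. The roots of the copies of $\Phi_h$ and $\Psi_h$ are reached from a central vertex by steps that lower the height by $1$, so they have defect $0$, and their children have height at least $h-2$. A maximal copy of $\Delta_j$ hangs below a vertex of defect $0$ and height $j+2$, and inside it each step lowers the height by $1$; so its vertices have defect $1$, and both children of the root of a $\Delta_h$ have height $h-1$.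

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Since $n\ge t$, Lemma~\ref{lem:count} gives $s(n)\ge n-\lfloor n/t\rfloor$. For the upper bound take $\lfloor n/t\rfloor$ disjoint copies of $T_k$ and attach the remaining $n-t\lfloor n/t\rfloor$ vertices as new leaves to one vertex of height $2$. No height changes, and (S1), (S2) do not restrict the children of a vertex of height $2$, so all components are standard. Call this forest $H_n$. It has $n-\lfloor n/t\rfloor$ edges and is $\mathcal{F}_k$-free, and by \eqref{eq:reachdown}
\begin{equation}\label{eq:reachH}
\rho_{H_n}(v)\ge\lceil k/2\rceil\qquad\text{for all } v\in V(H_n).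
\end{equation}
A new edge inside a component creates a triangle if its ends are at distance $2$, and a $P_k$ otherwise, by Lemma~\ref{lem:standard}(i). A new edge between two components lies on a path of order at least $2\lceil k/2\rceil\ge k$. So $H_n$ is $\mathcal{F}_k$-saturated.
\end{proof}

\section{A core with three triangles}\label{sec:upper}

\subsection*{The idea}
We look for a small connected graph $C$ with $\beta(C)=3$ such that $C\cup H_{n-|C|}$ is $K_3\cup P_k$-saturated. Every triangle of $C$ has to meet every $P_k$ of $C$. We arrange this with a \emph{spine} $a_1za_2$ that every $P_k$ must traverse, and hang a triangle at each spine vertex. The core is the union of two overlapping halves $X_1\ni a_1,z$ and $X_2\ni z,a_2$, each essentially a standard tree. A half is $P_k$-free, so a $P_k$ has to pass from one half to the other along the spine. A new edge is then handled in one of three ways.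
\begin{itemize}
\item It creates a $P_k$ inside $X_1$, and the triangle at $a_2$ is free (or the same with $1$ and $2$ exchanged).
\item It joins the part of $X_1$ beyond $a_1$ to the part of $X_2$ beyond $a_2$, bypasses $z$, and the triangle at $z$ is free.
\item It creates a new triangle away from the spine, which some $P_k$ through the spine avoids.
\end{itemize}
The difficulty lies with nonedges at distance $2$ whose new triangle contains a spine vertex. Such a triangle meets every old $P_k$ and is useless, so the new edge must create a $P_k$ in its half.

\begin{example}\label{ex:full}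
Let $k=10$ and suppose that we tried $T_{10}$ as a half, with $r$ on the spine. Add the edge $pr$ in Figure~\ref{fig:T10}. The cycle is $p,x,r$ with $\ell_p=3$, $\ell_x=3$, $\ell_r=5$, and the arcs $pr$, $xpr$, $prx$ have values $8,9,7$. No $P_{10}$ appears. If $q$ had height $3$, that is, if $x$ were the root of $\Psi_4$ instead of $\Phi_4$, then $\ell_x=4$ and the arc $xpr$ would give $4+1+5=10$. In that case $x$ is full.
\end{example}

So we make the spine vertices and all their neighbors full, and use the economical trees $\Phi_h$ below them. To keep $|C|$ small, the two halves share the whole subtree below $z$.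

\subsection*{The construction}
Let $\Omega$ be a root $z$ joined to the roots of two copies of $\Psi_{m-2}$; this requires $m-2\ge3$, and $\Omega$ has height $m-1$. Let $Y^\circ$ be a vertex $a$ joined to the root $a'$ of a copy of $\Psi_{k-m-1}$ and to the root $a''$ of a copy of $\Psi_{m-1}$; here $k-m-1$ is $m-1$ for even $k$ and $m$ for odd $k$. Let $Y$ be the union of $Y^\circ$ and $\Omega$ with the edge $az$.

\begin{lemma}\label{lem:Y}
The longest paths of $Y$ and of $Y^\circ$ have order $k-1$. The tree $Y$ is standard, the vertices $a$, $z$ and all their neighbors are full, and every edge of $Y$ at $a$ or at $z$ lies on a path of order $k-1$.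
\end{lemma}

\begin{proof}
The path through $a$ that descends into the subtrees at $a'$ and $a''$ lies in $Y^\circ$ and has order $(k-m-1)+1+(m-1)=k-1$. For even $k$, the tree $Y$ rooted at $a$ has height $m$, so no path is longer than $2m-1=k-1$; the vertex $a$ is central and its children $a',a'',z$ have height $m-1$. For odd $k$, both components of $Y-aa'$ have height $m$ when rooted at $a$ and $a'$, so no path is longer than $2m=k-1$; the edge $aa'$ is central, the children $a'',z$ of $a$ have height $m-1$, and so do the two children of $a'$. Thus (S2) holds. The neighbors of $a$ are $a',a'',z$, and those of $z$ are $a$ and the two roots of $\Psi_{m-2}$. Each of these six vertices is central or is reached from $a$ by steps that lower the height by $1$, has height at least $m-2\ge3$, and has only children of height one less than its own. So they are full, and those with a parent have two children and satisfy (S1). Every other vertex lies in a copy of some $\Phi_h$ whose root has defect $0$, and (S1) holds there as in $T_k$. Finally, an edge at $a$ or $z$ joins one of the six vertices, say $x$, to its parent, and $h(x)+L(x)=k-1-\delta(x)=k-1$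 by Lemma~\ref{lem:basic}(ii).
\end{proof}

Take two disjoint copies $Y_1^\circ,Y_2^\circ$ of $Y^\circ$, with vertices $a_i,a_i',a_i''$, and \emph{one} copy of $\Omega$, and add the edges $a_1z$ and $a_2z$. Let $Y_i$ be the copy of $Y$ formed by $Y_i^\circ$, $\Omega$ and the edge $a_iz$. For each $y\in\{a_1,z,a_2\}$ add two new vertices $y^+,y^-$, the \emph{pendant pair} at $y$, and the triangle $yy^+y^-$; we write $y^*$ for either vertex of the pair. Call the triangles $A_1,Z,A_2$ and the resulting graph $C$ (Figure~\ref{fig:core}). Put
\[
X_i=Y_i\cup A_i\cup Z,\qquad X_i^\circ=Y_i^\circ\cup A_i .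
\]
Then $V(C)$ is partitioned into $V(X_1^\circ)$, $V(X_2^\circ)$ and $V(\Omega)\cup\{z^+,z^-\}$, the half $X_i$ is induced by all vertices outside $X_{3-i}^\circ$, and $A_{3-i}$ is disjoint from $X_i$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick] (0,0)--(8,0);
\foreach \c in {0,4,8}{
  \draw (\c,0)--(\c-0.4,0.8)--(\c+0.4,0.8)--cycle;
  \draw (\c-0.85,-1)--(\c,0)--(\c+0.85,-1);
  \foreach \px/\py in {0/0,-0.4/0.8,0.4/0.8,-0.85/-1,0.85/-1}
    \fill (\c+\px,\py) circle (2pt);
}
\foreach \c/\lab in {-0.85/{k-m-1},0.85/{m-1},3.15/{m-2},4.85/{m-2},7.15/{m-1},8.85/{k-m-1}}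
  \node[draw,rounded corners,below,minimum height=7mm] at (\c,-1) {\small $\Psi_{\lab}$};
\node[left] at (-0.1,0.05) {$a_1$};
\node[above right] at (4.15,0) {$z$};
\node[right] at (8.1,0.05) {$a_2$};
\node[above] at (0,0.85) {$A_1$};
\node[above] at (4,0.85) {$Z$};
\node[above] at (8,0.85) {$A_2$};
\end{tikzpicture}
\caption{The core $C$. The thick path $a_1za_2$ consists of two edges; each box is a rooted tree whose root is the dot on top of it. Every path on $k$ vertices contains $a_1$, $z$ and $a_2$, and so meets all three triangles.}\label{fig:core}
\end{figure}

The graph $C$ is a tree with three pendant triangles, so its only cycles are $A_1,Z,A_2$, and $\beta(C)=3$. From $|\Psi_h|=1+2f_0(h-1)$ and \eqref{eq:closed} we get $|\Omega|=3+4f_0(m-3)$, which is $3+4\cdot2=11$ for $m=5$ and $3+4(3\cdot2^{m-6}+1)=3\cdot2^{m-4}+7$ for $m\ge6$; so $|\Omega|=\omega$. Further,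
\[
|Y^\circ|=\begin{cases}3+4f_0(m-2)=6\cdot2^{m-4}+7,&k=2m,\\ 3+2f_0(m-1)+2f_0(m-2)=9\cdot2^{m-4}+7,&k=2m+1.\end{cases}
\]
Hence $|C|=2|Y^\circ|+\omega+6=c$.

\subsection*{Long paths in the core}

\begin{lemma}\label{lem:corepaths}
\begin{enumerate}
\item[(i)] $X_1$ and $X_2$ are $P_k$-free, and every $P_k$ of $C$ contains $a_1$, $z$ and $a_2$.
\item[(ii)] If a vertex set $D$ lies in one component of $C-\{a_1,z,a_2\}$, then $C-D$ contains $P_k$.
\item[(iii)] All vertices of $X_i$ have reach at least $\lceil k/2\rceil$ in $X_i$, and all vertices of $X_i^\circ$ have reach at least $\lceil k/2\rceil$ in $X_i^\circ$.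
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $P$ be a path of $X_i$ with more than $3$ vertices that meets the pendant pair at $y\in\{a_i,z\}$. Since $y$ separates the pair from the rest of $X_i$, the path $P$ arrives at $y$ from one component of $Y_i-y$ and ends with $y,y^*$ or with $y$ and both vertices of the pair. Two components of $Y_i-y$ are rooted at a neighbor of $y$ and have height at least $m-2\ge3$, namely those of $a_i'$ and $a_i''$ if $y=a_i$, and the two copies of $\Psi_{m-2}$ if $y=z$. The path $P$ misses one of them. Replacing the at most two pendant vertices by a downward path in this component gives a longer path that avoids the pair at $y$. After at most two such replacements we have a path of $Y_i$, so $P$ has order at most $k-1$.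

Each component of $C-a_1$ is $X_2$, a subtree of $Y_1$, or the edge $a_1^+a_1^-$; the same holds for $C-a_2$ with the indices exchanged. Each component of $C-z$ is $X_1^\circ\subset X_1$, $X_2^\circ\subset X_2$, a subtree of $\Omega$, or the edge $z^+z^-$. All of these are $P_k$-free.

(ii) The components of $C-\{a_1,z,a_2\}$ are the six boxes of Figure~\ref{fig:core} and the three pendant pairs. For each $i$, one of the two boxes below $a_i$ is disjoint from $D$, and it has height at least $m-1$. Going up one such box, along the spine, and down the other gives a path of order at least $(m-1)+3+(m-1)=2m+1\ge k$.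

(iii) By Lemma~\ref{lem:Y} and \eqref{eq:reachdown}, all reaches in $Y_i$ and in $Y_i^\circ$ are at least $\lceil k/2\rceil$. A pendant vertex $y^*$ can be put in front of a longest path of the tree that starts at $y$.
\end{proof}

\begin{lemma}\label{lem:half}
If $u,v$ are nonadjacent vertices of $X_i$, then $C+uv$ contains $K_3\cup P_k$.
\end{lemma}

\begin{proof}
Write $a=a_i$. Suppose first that $u,v\in Y_i$ have a common neighbor $w$ in $Y_i$ and that $\{u,v,w\}$ avoids $a$ and $z$. This set is connected and avoids the spine, so by Lemma~\ref{lem:corepaths}(ii) there is a $P_k$ in $C$ disjoint from the new triangle $uvw$.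

In all other cases we show that $X_i+uv$ contains a $P_k$; with the triangle $A_{3-i}$ it forms $K_3\cup P_k$.

\emph{Both $u$ and $v$ lie in $Y_i$.} If their distance is at least $3$, apply Lemma~\ref{lem:standard}(i). If it is $2$, then $\{u,v,w\}$ contains $a$ or $z$, where $w$ is the common neighbor. So $w$ is $a$, $z$ or a neighbor of one of them, $w$ is full by Lemma~\ref{lem:Y}, and Lemma~\ref{lem:standard}(ii) applies.

\emph{$u=y^*$ with $y\in\{a,z\}$, and $v\in Y_i$.} Then $v\ne y$. If $y$ and $v$ are nonadjacent, the previous paragraph applied to the pair $y,v$ gives a $P_k$ in $Y_i+yv$, and it uses $yv$ because $Y_i$ is $P_k$-free. Replacing the edge $yv$ by $y\,y^*v$ gives a path of order $k+1$ in $X_i+uv$. If $y$ and $v$ are adjacent, then $yv$ lies on a path of $Y_i$ of order $k-1$ by Lemma~\ref{lem:Y}, and the same replacement gives a path of order $k$.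

\emph{Both $u$ and $v$ are pendant vertices.} They are nonadjacent, so they belong to different pairs, say $u=a^*$ and $v=z^*$. Take a path of $Y_i$ of order $k-1$ through $az$ (Lemma~\ref{lem:Y}) and replace $az$ by $a\,a^*z^*z$. The order is $k+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $n\ge c+t$, let $H=H_{n-c}$ be the forest from the proof of Theorem~\ref{thm:family}, and let $G$ be the disjoint union of $C$ and $H$. By \eqref{eq:price} with $\beta(C)=3$ and $|C|=c$,
\[
e(G)=s(n)+2+\lfloor n/t\rfloor-\lfloor (n-c)/t\rfloor .
\]
We show that $G$ is $K_3\cup P_k$-saturated. The triangles of $G$ are $A_1,Z,A_2$, every $P_k$ of $G$ lies in $C$, and it meets all three triangles by Lemma~\ref{lem:corepaths}(i). So $G$ is $K_3\cup P_k$-free. Let $uv$ be a nonedge of $G$.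

If $u,v\in C$, then either both lie in one half $X_i$, and Lemma~\ref{lem:half} applies, or $u\in X_1^\circ$ and $v\in X_2^\circ$ up to the order of $u,v$. In the second case $X_1^\circ$ and $X_2^\circ$ are different components of $C-V(Z)$, and by Lemma~\ref{lem:corepaths}(iii) the edge $uv$ lies on a path of order at least $2\lceil k/2\rceil\ge k$ that avoids the triangle $Z$.

If $u,v\in H$, then $H+uv$ contains a triangle or a $P_k$, and $C$ contains both a triangle and, by Lemma~\ref{lem:corepaths}(ii), a $P_k$.

If $u\in C$ and $v\in H$, choose $i$ with $u\in X_i$. By Lemma~\ref{lem:corepaths}(iii) and \eqref{eq:reachH}, the edge $uv$ lies on a path of order at least $2\lceil k/2\rceil\ge k$ in $(X_i\cup H)+uv$, which avoids the triangle $A_{3-i}$.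

This proves the first inequality. For the rest put $x=2^{m-4}\ge2$; then $\omega\le3x+7$, with equality for $m\ge6$. For even $k$,
\[
3t-c\ge(27x+6)-(15x+27)=12x-21>0,
\]
where $x\ge 2$, that is $k\ge10$, is used once more. For odd $k$,
\[
3t-c\ge(36x+12)-(21x+27)=15x-15>0 .
\]
If $k\ge14$, then $x\ge8$, and $2t-c$ equals $(18x+4)-(15x+27)=3x-23>0$ for even $k$ and $(24x+8)-(21x+27)=3x-19>0$ for odd $k$; also $c>t$ term by term. If $c\le jt$, then $\lfloor n/t\rfloor-\lfloor(n-c)/t\rfloor\le\lfloor n/t\rfloor-\lfloor(n-jt)/t\rfloor=j$. With $j=3$ and $j=2$ this gives $S(n)\le s(n)+5$ and $S(n)\le s(n)+4$. Finally let $t<c<2t$ and $n=it+j$ with $c-t\le j<t$. Then $n-c=(i-1)t+\bigl(j-(c-t)\bigr)$ with $0\le j-(c-t)<t$, so $\lfloor n/t\rfloor-\lfloor(n-c)/t\rfloor=1$ and $S(n)\le s(n)+3$.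
\end{proof}

\section{Every core has three independent cycles}\label{sec:lower}

We show that a sparsest $K_3\cup P_k$-saturated graph consists of a core and an $\mathcal{F}_k$-saturated graph, and then bound the two terms of \eqref{eq:price} from below. One alternative has to be excluded first: the graph might contain no $P_k$ at all. It is then $P_k$-saturated, and this is more expensive than $\mathcal{F}_k$-saturation, because nonedges at distance $2$ must now create a $P_k$ too. One extra vertex per tree is enough to lose more than any constant number of edges.

\begin{lemma}\label{lem:Pk}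
A $P_k$-saturated graph on $n\ge t+1$ vertices has at least $n-n/(t+1)$ edges.
\end{lemma}

\begin{proof}
Let $q$ be the number of tree components; the graph has at least $n-q$ edges. If $q\le1$, then $q\le n/(t+1)$. Let $q\ge2$ and let $T$ be a tree component. It is $P_k$-saturated and triangle-free, hence $\mathcal{F}_k$-saturated. An edge between two tree components creates a $P_k$, so all reaches in $T$ are at least $m$, by the argument in the proof of Lemma~\ref{lem:count}.

Suppose that a noncentral vertex $w$ of height $2$ has only one child $u$, and let $v$ be the parent of $w$. In $T+uv$ the neighbors of $u$ are $v,w$, and the neighbors of $w$ are $u,v$. Let $P$ be a $P_k$ in $T+uv$; it uses $uv$. If $P$ also uses $uw$, then $P$ cannot continue beyond $w$, so it begins with $w,u,v$; beginning with $u,w,v$ instead gives a $P_k$ in $T$. If $P$ does not use $uw$, then it begins with $u,v$. If $w$ were on $P$, it would follow $v$ and $P$ would be $u,v,w$, which is too short. So $w\notin P$, and replacing $u$ by $w$ gives a $P_k$ in $T$. Both cases contradict the $P_k$-freeness of $T$. Proposition~\ref{prop:size} now gives $|T|\ge t+1$,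 and $q\le n/(t+1)$.
\end{proof}

We recall the cycle space. The edge sets of the cycles of a connected graph $C$ span, under symmetric difference, a vector space of dimension $\beta(C)$ over the field with two elements. It has $2^{\beta(C)}-1$ nonzero elements.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $n\ge6t(t+1)$, so that $n\ge c+t$ and $\lfloor n/t\rfloor>6$. Let $G$ be a $K_3\cup P_k$-saturated graph with $n$ vertices and $S(n)$ edges. By Theorems~\ref{thm:family} and~\ref{thm:upper},
\begin{equation}\label{eq:sparse}
e(G)\le n-\lfloor n/t\rfloor+5<n-1,
\end{equation}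
so $G$ is disconnected.

\emph{The core.} The graph $G$ contains a triangle, since otherwise $G$ plus an edge between two components would be triangle-free. It also contains a $P_k$. Otherwise $G$ is $P_k$-free while $G+e$ contains a $P_k$ for every nonedge $e$, so Lemma~\ref{lem:Pk} gives $e(G)\ge n-n/(t+1)$; but
\[
\lfloor n/t\rfloor-\frac{n}{t+1}>\frac{n}{t(t+1)}-1\ge5,
\]
which contradicts \eqref{eq:sparse}. Every triangle of $G$ meets every $P_k$ of $G$, so all triangles and all copies of $P_k$ lie in one component $C$, and $|C|\ge k$. Let $H=G-V(C)$ and $N=|H|=n-|C|\ge1$. The graph $H$ is $\mathcal{F}_k$-free. For a nonedge $e$ of $H$, the copy of $K_3\cup P_k$ in $G+e$ uses $e$ in its triangle or in its path, and this part is connected and lies in $H+e$. So $H$ is $\mathcal{F}_k$-saturated.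

\emph{The triangles of $C$ have no common vertex.} Let $u\in C$ and $v\in H$. The copy of $K_3\cup P_k$ in $G+uv$ uses $uv$, which lies on no cycle, so $uv$ belongs to the path. The triangle of the copy is a triangle of $C$ that avoids $u$.

\emph{$\beta(C)\ge3$.} By the previous step $C$ has two different triangles $A$ and $B$, so the cycle space has at least two nonzero elements and $\beta(C)\ge2$. Suppose that $\beta(C)=2$. The three nonzero elements are $E(A)$, $E(B)$ and their symmetric difference. Two different triangles share at most one edge, so the symmetric difference has $4$ or $6$ edges and is not a triangle. Hence $A$ and $B$ are the only triangles, and they are vertex-disjoint by the previous step. Contracting each of them to a vertex leaves a connected multigraph with $|C|-4$ vertices and $e(C)-6=|C|-5$ edges, which is a tree. So $C$ has exactly one path $R$ from $A$ to $B$ with no inner vertex in $A\cup B$. Choose $u\in A$ and $v\in B$ that are not ends of $R$. They are nonadjacent, since otherwise $R=uv$. They have no common neighbor $w$, since otherwise $R$ would be $uwv$, $wv$ or $uw$ according as $w\notin A\cup B$, $w\in A$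 or $w\in B$. Thus $uv$ lies in no triangle of $G+uv$. The copy of $K_3\cup P_k$ in $G+uv$ therefore has $u$ and $v$ on its path, while its triangle is $A\ni u$ or $B\ni v$. This is a contradiction.

\emph{Counting edges.} We have $e(C)\ge|C|+2$. If $N<t$, then Lemma~\ref{lem:count} gives $e(G)\ge(|C|+2)+(N-1)=n+1$, contrary to \eqref{eq:sparse}. So $N\ge t$, and Lemma~\ref{lem:count}, $|C|\ge k$ and Theorem~\ref{thm:family} give
\[
e(G)\ge n+2-\lfloor (n-|C|)/t\rfloor\ge n+2-\lfloor(n-k)/t\rfloor= s(n)+2+\lfloor n/t\rfloor-\lfloor(n-k)/t\rfloor .
\]
The difference of the two floors is nonnegative. If $n=it+j$ with $0\le j<t$ and $j<k$, then $n-k<it$, so the difference is at least $1$.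
\end{proof}

\begin{thebibliography}{1}
\bibitem{ZCHYJ} Chenke Zhang, Qing Cui, Jinze Hu, Erfei Yue, Shengjin Ji, \emph{Some results on minimum saturated graphs}, arXiv:2510.10458 (2025).
\end{thebibliography}
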